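# Strict ordering of the moment thresholds of the mollified stochastic heat equation in dimension $d\ge 3$

## 1. Mollified noise, path weights and moment thresholds

Throughout, $d\ge 3$.

**Definition 1 (mollifier, covariance).** A mollifier is a smooth, nonnegative, compactly supported, spherically symmetric function $\phi$ on $\mathbb R^d$ with $\int\phi=1$. Put $\phi_\varepsilon(x)=\varepsilon^{-d}\phi(x/\varepsilon)$, $R_\varepsilon(x-y)=\int\phi_\varepsilon(x-z)\phi_\varepsilon(y-z)\,dz$ and $R:=R_1=\phi*\phi$.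

*Example.* $\phi(x)=c\,e^{-1/(1-|x|^2)}$ for $|x|<1$, and $0$ otherwise. Here $R$ is supported in $\{|x|\le 2\}$. In general $R\in C_c^\infty$ is radial, $R(0)=\int\phi^2>0$, and $0\le R\le R(0)$ by Cauchy–Schwarz. Also $R_\varepsilon(x)=\varepsilon^{-d}R(x/\varepsilon)$.

**Definition 2 (space-time white noise).** White noise $\xi$ on $\mathbb R^d\times\mathbb R_+$ assigns to each $f\in L^2(\mathbb R^d\times\mathbb R_+)$ a centered Gaussian variable $\int f\,d\xi$, linearly in $f$, with covariance $\mathbb E[\int f\,d\xi\int f'\,d\xi]=\langle f,f'\rangle_{L^2}$. We write $\mathcal F_t$ for the completed $\sigma$-field of $\xi|_{[0,t]}$.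

*Example.* For bounded Borel $D\subset\mathbb R^d$, the process $t\mapsto\int 1_{D\times[0,t]}\,d\xi$ is a Brownian motion with variance $|D|\,t$.

**Definition 3 (mollified equation).** Let $\xi_\varepsilon(x,t)=\int\phi_\varepsilon(x-y)\xi(y,t)\,dy$ and, for $\beta>0$, $\beta_\varepsilon=\beta\varepsilon^{(d-2)/2}$. For $U_0\in C_b(\mathbb R^d;\mathbb R_+)$ let $\mathscr U_\varepsilon$ be the Itô solution of
$$\partial_t\mathscr U_\varepsilon=\tfrac12\Delta\mathscr U_\varepsilon+\beta_\varepsilon\,\mathscr U_\varepsilon\,\xi_\varepsilon,\qquad \mathscr U_\varepsilon(x,0)=U_0(x),$$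
equivalently
$$\mathscr U_\varepsilon(x,t)=\mathbf E^B_x\Big[\exp\Big(\beta_\varepsilon\int_0^t\!ds\!\int\! dy\,\phi_\varepsilon(B(t-s)-y)\,\xi(y,s)-\tfrac{\beta_\varepsilon^2R_\varepsilon(0)t}{2}\Big)U_0(B(t))\Big],$$
where $B$ is a Brownian motion from $x$, independent of $\xi$.

*Example.* For $U_0\equiv1$ the exponential has mean $1$ for each fixed path, so $\mathbb E\,\mathscr U_\varepsilon(x,t)=1$ for all $\varepsilon,x,t$. First moments carry no information; higher ones do.

**Definition 4 (path weight, partition function, polymer measure).** For a path $B$ let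
$$\mathcal E_t(B)=\exp\Big(\beta\int_0^t\!\!\int\phi(B_s-y)\,\xi(dy,ds)-\tfrac{\beta^2R(0)t}{2}\Big),$$
in a version jointly measurable in $(\xi,B)$. For a probability law $\nu$ on $\mathbb R^d$ let $U^\nu_t(\Gamma)=\mathbf E_\nu[\mathcal E_t(B);B_t\in\Gamma]$, and put $Z^x_t=U^{\delta_x}_t(\mathbb R^d)$, $Z_t=Z^0_t$. The polymer measure started from $\nu$ has density $\mathcal E_t(B)/U_t^\nu(\mathbb R^d)$ with respect to $\mathbf P_\nu$. The overlap of two paths is $O_t(B,B')=\int_0^tR(B_s-B'_s)\,ds$; it is the covariance of the two Wiener integrals $\int_0^t\!\int\phi(B_s-y)\,d\xi$ and $\int_0^t\!\int\phi(B'_s-y)\,d\xi$.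

*Example.* Freeze the path: $B\equiv0$. The Wiener integral has variance $R(0)t$, so $\mathcal E_t$ is a lognormal martingale with
$$\mathbb E[\mathcal E_t^\gamma]=e^{\gamma(\gamma-1)\beta^2R(0)t/2}.$$
This is unbounded in $t$ for every $\beta>0$ and $\gamma>1$. If higher moments of $Z_t$ stay bounded, it is because the average over $B$ spreads the noise.

**Definition 5 (moment threshold).** For $\gamma\in(1,\infty)$, with $U_0\equiv1$,
$$\beta_{L^\gamma}:=\sup\Big\{\beta>0:\ \sup_{\varepsilon>0,\,(x,t)}\mathbb E[\mathscr U_\varepsilon(x,t)^\gamma]<\infty\Big\}.$$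
We write $\beta_\gamma=\beta_{L^\gamma}$. It depends on $\phi$.

*Example.* For the frozen path the analogous set of $\beta$ is empty for every $\gamma>1$. For the true model it is nonempty: Section 4 shows $0<\beta_2<\infty$.

**Removing $\varepsilon$.** The law of $\mathscr U_\varepsilon(x,t)$ depends only on the covariance of the Gaussian field indexed by paths, which is $\beta_\varepsilon^2\int_0^tR_\varepsilon(B_{t-s}-B'_{t-s})\,ds=\beta_\varepsilon^2\int_0^tR_\varepsilon(B_s-B'_s)\,ds$. Write $B_s=x+\varepsilon\tilde B_{s/\varepsilon^2}$. The covariance becomes $\beta^2\varepsilon^{d-2}\,\varepsilon^{-d}\,\varepsilon^2\,O_{t/\varepsilon^2}(\tilde B,\tilde B')=\beta^2O_{t/\varepsilon^2}(\tilde B,\tilde B')$. So for $U_0\equiv1$, $\mathscr U_\varepsilon(x,t)$ has the law of $Z_{t/\varepsilon^2}$, and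
$$\beta_\gamma=\sup\{\beta>0:\ \sup_t\mathbb E_\beta Z_t^\gamma<\infty\}.\tag{1.1}$$

## 2. Strict ordering of the integer thresholds

Since $\|Z_t\|_{L^\gamma}$ is nondecreasing in $\gamma$, $\beta_\gamma$ is nonincreasing in $\gamma$. The question, posed as a conjecture in the source of this problem, Te-Chun Wang, "Asymptotics and the sub-limit at $L^2$-criticality of higher moments for the SHE in dimension $d\ge3$", arXiv:2410.06426 (2024), is whether each integer step is a strict drop: as the coupling grows, is there always a window in which the $N$-th moments stay bounded while the $(N+1)$-st blow up? The answer is yes.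

**Theorem 1.** For every $d\ge3$ and every mollifier $\phi$, $\beta_{N+1}<\beta_N$ for every integer $N\ge2$. That is, $\cdots<\beta_{L^{N+1}}<\beta_{L^N}<\cdots<\beta_{L^3}<\beta_{L^2}$.

**Theorem 2 (supplement, not needed for Theorem 1).**

(a) $\gamma\mapsto\beta_\gamma$ is finite, positive, nonincreasing and continuous on $(1,\infty)$, and $\sqrt{\gamma-1}\,\beta_\gamma$ is nondecreasing. In particular $\sqrt{(N-1)/N}\,\beta_N\le\beta_{N+1}<\beta_N$ for integers $N\ge2$.

(b) $\gamma_*:=\max\{\gamma\ge2:\beta_\gamma=\beta_2\}$ satisfies $2\le\gamma_*<3$, and $\gamma\mapsto\beta_\gamma$ is strictly decreasing on $[\gamma_*,\infty)$, in particular on $[3,\infty)$.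

(c) If $d\ge4$, then $\gamma_*=2$, so $\gamma\mapsto\beta_\gamma$ is strictly decreasing on $[2,\infty)$.

(d) For integers $N\ge2$, $\ \beta_2^2\le(N-1)\beta_N^2\le c_H$, where
$$c_H:=\inf\Big\{\frac{\int|\nabla f|^2}{\iint f(x)^2R(x-y)f(y)^2\,dx\,dy}:\ f\in C_c^\infty(\mathbb R^d),\ \|f\|_2=1\Big\}.$$

Whether $\gamma_*=2$ when $d=3$ is not decided here; this concerns non-integer exponents only.

## 3. Replicas and coupled noises

We write $g=\beta^2$ throughout.

**Replica formula.** For independent Brownian motions $B^i$ from $x_i$, the variable $\beta\sum_i\int_0^t\!\int\phi(B^i_s-y)\,d\xi$ is, given the paths, Gaussian with variance $g\big(NR(0)t+2\sum_{i<j}O_t(B^i,B^j)\big)$. The normalizations cancel the diagonal, so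
$$\mathbb E\prod_{i=1}^NZ_t^{x_i}=\mathbf E_{x_1,\dots,x_N}\exp\Big(g\sum_{i<j}O_t(B^i,B^j)\Big)\le\mathbb E Z_t^N .\tag{3.1}$$
The inequality is Hölder's, because all $Z_t^{x_i}$ have the same law. Since $O_t\le R(0)t$, all moments are finite for finite $t$.

**Lemma 1 (monotonicity in the coupling).** If $\beta'<\beta$, then $\mathbb E_{\beta'}Z_t^\gamma\le\mathbb E_\beta Z_t^\gamma$ for $\gamma\ge1$. Hence $\sup_t\mathbb E_\beta Z_t^\gamma$ is finite for all $\beta<\beta_\gamma$ and infinite for all $\beta>\beta_\gamma$.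

*Proof.* With independent noises $\xi_1,\xi_2$, $\beta\xi$ has the law of $\beta'\xi_1+\sqrt{\beta^2-\beta'^2}\,\xi_2$. Averaging the weight over $\xi_2$ turns the factor from $\xi_2$ into $1$, so $\mathbb E[Z_\beta\,|\,\xi_1]=Z_{\beta'}$, built with $\xi_1$. Apply Jensen. $\square$

Nothing here says what happens at $\beta=\beta_\gamma$. This will matter.

**Markov property.** A superscript $(s,x)$ denotes the same object built from the noise after time $s$ and started at $x$; it is independent of $\mathcal F_s$ and jointly measurable in $(\xi,x)$. Since $\mathcal E_{s+t}(B)$ factors at time $s$, Fubini and the Markov property of $B$ give, for fixed $s,t$, almost surely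
$$U_{s+t}(\Gamma)=\int U_s(dy)\,U_t^{(s,y)}(\Gamma).\tag{3.2}$$
For fixed $B$, $\mathcal E_t(B)$ is an exponential martingale of mean $1$, so $U^\nu_t(\mathbb R^d)$ is a positive martingale with mean $1$.

**Averaged start.** Let $Q=[0,1)^d$, let $\nu$ be uniform on $Q$, and put $U_t=U^\nu_t$, $Y_t=U_t(\mathbb R^d)=\int_QZ^w_t\,dw$. Jensen gives $\mathbb EY^p_t\le\mathbb EZ^p_t$ for $p\ge1$. These objects are used in Sections 9 and 10.

## 4. Second moments and the critical two-body profile

Let $W=B'-B$, a diffusion with generator $\Delta$, and $A_t=\int_0^tR(W_s)\,ds$, $h_g(x)=\mathbf E_xe^{gA_\infty}$. By (3.1) with $N=2$, $\mathbb E[Z_t^0Z_t^x]=\mathbf E_xe^{gA_t}$. Letting $t\to\infty$,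
$$\sup_t\mathbb EZ_t^2=h_g(0),\qquad h_g(x)\le h_g(0).$$
Let $g_2=\beta_2^2$. Let $\mathcal G=(-\Delta)^{-1}$, with kernel $\int_0^\infty(4\pi s)^{-d/2}e^{-|x-y|^2/4s}\,ds=c_d|x-y|^{2-d}$, so that $\mathcal GF(x)=\mathbf E_x\int_0^\infty F(W_s)\,ds$ for $F\ge0$. If $F$ is bounded with compact support, then $|\mathcal GF(x)|\le C(1+|x|)^{2-d}$: the kernel is locally integrable, and far from the support $|x-y|\ge|x|/2$.

**Lemma 2.** $0<g_2<\infty$; $h_g(0)<\infty$ for $g<g_2$; and $h_{g_2}(0)=\infty$.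

*Proof.* **Step 1: small $g$ is subcritical.** Put $\alpha=\sup_x\mathbf E_xA_\infty=\sup\mathcal GR<\infty$. Writing $A_\infty^n/n!=\int_{s_1<\dots<s_n}\prod_iR(W_{s_i})\,ds$ and applying the Markov property at $s_{n-1},\dots,s_1$ in turn gives $\mathbf E_xA^n_\infty/n!\le\alpha^n$. So $h_g\le(1-g\alpha)^{-1}$ for $g<1/\alpha$.

**Step 2: large $g$ is supercritical.** Choose $r_0$ with $R\ge R(0)/2$ on $B(0,r_0)$. From any point of $B(0,r_0/2)$, with probability at least some $q_0>0$, $W$ stays in $B(0,r_0)$ for unit time and is in $B(0,r_0/2)$ at its end. So $W$ from $0$ stays in $B(0,r_0)$ up to time $n$ with probability at least $q_0^n$, and $h_g(0)\ge q_0^ne^{gR(0)n/2}\to\infty$ if $gR(0)/2>\log(1/q_0)$.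

**Step 3: the finite set is open, so the critical value is not in it.** Suppose $H=\|h_g\|_\infty=h_g(0)<\infty$ with $g>0$. Since $\frac{d}{ds}e^{gA_s}=gR(W_s)e^{gA_s}$,
$$\mathbf E_x\int_0^\infty R(W_s)e^{gA_s}\,ds=\frac{h_g(x)-1}{g}\le\frac Hg .$$
Write $\mathbf E_x[e^{gA_\infty}A_\infty^n/n!]=\int_{s_1<\dots<s_n}\mathbf E_x[e^{gA_\infty}\prod_iR(W_{s_i})]\,ds$ and split $e^{gA_\infty}$ at the times $s_i$. The Markov property at $s_n$ bounds the last piece by $h_g(W_{s_n})\le H$; then at $s_{n-1},\dots,s_1$ and at time $0$, each integral $\int R(W_{s_i})e^{g(A_{s_i}-A_{s_{i-1}})}ds_i$ contributes at most $H/g$. So the expectation is at most $H(H/g)^n$. Multiply by $\eta^n$ and sum: $h_{g+\eta}$ is bounded for $\eta<g/H$. Hence $\{g>0:h_g(0)<\infty\}$ is open; it is an interval starting at $0$ by monotonicity, and bounded by Step 2. So it equals $(0,g_2)$. $\square$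

At exponent $2$, then, the moment is infinite at its own threshold.

**Lemma 3 (critical profile).** There is a radial $\psi\in C^2(\mathbb R^d)$ with $0<\psi\le1$, $\psi(x)\le C(1+|x|)^{2-d}$ and $-\Delta\psi=g_2R\psi$.

*Proof.* For $g<g_2$ integrate $-\frac{d}{ds}e^{g(A_\infty-A_s)}=gR(W_s)e^{g(A_\infty-A_s)}$ and use the Markov property at $s$:
$$\frac{h_g-1}{g}=\mathbf E_x\int_0^\infty R(W_s)e^{g(A_\infty-A_s)}\,ds=\mathcal G(Rh_g).\tag{4.1}$$
Let $\psi_g=h_g/h_g(0)$. It is radial because $R$ is, $0\le\psi_g\le1$, $\psi_g(0)=1$, and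
$$\psi_g=\frac1{h_g(0)}+g\,\mathcal G(R\psi_g).$$
As $g\uparrow g_2$, $h_g(0)\uparrow h_{g_2}(0)=\infty$ by monotone convergence, so the constant disappears. The gradient of the kernel is of order $|x-y|^{1-d}$, which is locally integrable, and $0\le R\psi_g\le R(0)$ with support in $\operatorname{supp}R$; so the $\psi_g$ are uniformly Lipschitz. By Arzelà–Ascoli, along a subsequence $\psi_g\to\psi$ locally uniformly, with $\psi$ radial, $0\le\psi\le1$, $\psi(0)=1$, and by dominated convergence $\psi=g_2\mathcal G(R\psi)$. Thus $\psi$ is Lipschitz, $R\psi$ is Lipschitz with compact support, and the standard regularity of Newtonian potentials gives $\psi\in C^2$ and the equation. The decay is that of $\mathcal G$. Finally $\psi>0$, since $R\psi\ge0$ is not identically $0$ and the kernel is positive. $\square$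

*Example.* Outside a ball containing $\operatorname{supp}R$, $\psi$ is radial, harmonic and tends to $0$, so $\psi(x)=c|x|^{2-d}$ there, with $c>0$. For $d=3,4$ this is not in $L^2$; for $d\ge5$ it is.

## 5. $N$ bodies: pairs, hypercontractivity, product trial functions

We try the question with the tools at hand.

**Hölder over pairs.** There are $\binom N2$ overlaps in (3.1). Hölder gives $\mathbb EZ^N_t\le\mathbf E_0e^{\binom N2gA_t}$, so $\beta_N^2\ge g_2/\binom N2>0$. With monotonicity, $0<\beta_\gamma\le\beta_2<\infty$ for $\gamma\ge2$, and $\beta_\gamma\ge\beta_2>0$ for $\gamma\in(1,2)$. For $N=3$ this reads $g_2/3\le\beta_3^2\le g_2$. If the three overlaps were independent we would have $\mathbb EZ^3_t=(\mathbb EZ_t^2)^3$ and equal thresholds; strictness must come from their dependence.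

**Hypercontractivity.** Recall the Mehler operator $P_\rho F(\xi)=\mathbb E'F(\rho\xi+\sqrt{1-\rho^2}\,\xi')$, with $\xi'$ an independent copy and $0\le\rho\le1$; for instance, on a linear functional, $P_\rho\int f\,d\xi=\rho\int f\,d\xi$. Nelson's theorem states $\|P_\rho F\|_q\le\|F\|_p$ for $1<p\le q$ and $\rho^2\le\frac{p-1}{q-1}$.

*Proof of Theorem 2(a), except the strict inequality $\beta_{N+1}<\beta_N$, which is Theorem 1.* Averaging the weight over $\xi'$ shows $P_\rho Z_{\beta,t}=Z_{\rho\beta,t}$. With $\rho^2=\frac{p-1}{q-1}$, if $\sup_t\|Z_{\beta,t}\|_p<\infty$ then $\sup_t\|Z_{\rho\beta,t}\|_q<\infty$. Hence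
$$\beta_q\ge\sqrt{\tfrac{p-1}{q-1}}\;\beta_p\qquad(1<p\le q),\tag{5.1}$$
that is, $\sqrt{\gamma-1}\,\beta_\gamma$ is nondecreasing. Taking $q=2$, $p=\gamma<2$ gives $\beta_\gamma\le\beta_2/\sqrt{\gamma-1}<\infty$. Positivity, and finiteness for $\gamma\ge2$, were shown above, and monotonicity in Section 2. From $\beta_p\ge\beta_q\ge\sqrt{(p-1)/(q-1)}\,\beta_p$ we get continuity. The case $p=N$, $q=N+1$ is the displayed lower bound. $\square$

**Lemma 4 (negative energy forces blow-up).** Let $X$ be a diffusion on $\mathbb R^n$ with generator $\sum a_{ij}\partial_i\partial_j$, $a$ constant, symmetric, positive definite; let $V$ be bounded and continuous, and $\Gamma(F)=a\nabla F\cdot\nabla F$. If some Lipschitz compactly supported $\Psi\not\equiv0$ has $\mathcal Q(\Psi)=\int(\Gamma(\Psi)-V\Psi^2)<0$, then $\sup_x\mathbf E_xe^{\int_0^tV(X_s)ds}$ tends to infinity at least exponentially fast.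

*Proof.* As $V$ is bounded, $\mathcal H=-\sum a_{ij}\partial_i\partial_j-V$ is self-adjoint and bounded below with form domain $H^1$ and form $\mathcal Q$, and the Trotter product formula gives $e^{-t\mathcal H}F(x)=\mathbf E_x[e^{\int_0^tV(X_s)ds}F(X_t)]$. Let $m$ be the spectral measure of $\mathcal H$ at $\Psi/\|\Psi\|_2$; since $\Psi\in H^1$, $\int\lambda\,dm=\mathcal Q(\Psi)/\|\Psi\|_2^2$. By Jensen
$$\langle\Psi,e^{-t\mathcal H}\Psi\rangle=\|\Psi\|_2^2\int e^{-t\lambda}\,dm\ge\|\Psi\|_2^2\,e^{-t\mathcal Q(\Psi)/\|\Psi\|_2^2},$$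
and the left side is at most $\|\Psi\|_1\|\Psi\|_\infty\sup_x\mathbf E_xe^{\int_0^tV}$. $\square$

*Proof of Theorem 2(d).* The lower bound is (5.1) with $p=2$, $q=N$. For the upper bound let $g(N-1)>c_H$. Choose $f\in C_c^\infty$, $\|f\|_2=1$, with $\int|\nabla f|^2<g(N-1)\iint f^2Rf^2$. Apply Lemma 4 on $\mathbb R^{Nd}$ to $X=(B^1,\dots,B^N)$, with potential $g\sum_{i<j}R(x_i-x_j)$ and $\Psi=f^{\otimes N}$. There are $N$ kinetic terms $\frac12\int|\nabla f|^2$ and $\binom N2$ pair terms, so
$$\mathcal Q(\Psi)=\tfrac N2\Big[\int|\nabla f|^2-g(N-1)\iint f^2Rf^2\Big]<0 .$$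
By (3.1) the supremum in Lemma 4 is at most $\mathbb EZ^N_t$ at $\beta=\sqrt g$, so this moment is unbounded and $\beta_N^2\le g$. Let $g\downarrow c_H/(N-1)$. $\square$

So $\beta_N^2$ lies between $g_2/(N-1)$ and $c_H/(N-1)$. These bounds give $\beta_M<\beta_N$ once $M-1>(N-1)c_H/g_2$. For $M=N+1$ they decide the question only if $(N-1)c_H<Ng_2$, which for large $N$ would require $c_H$ to be essentially $g_2$. Consecutive integers need a finer argument.

## 6. Raising the coupling at the price of an exponent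

Suppose $\beta_N=\beta_{N+1}=\beta_*$. A natural plan is to contradict this by showing that $N$-th moments stay bounded slightly above $\beta_*$. Raising the coupling means adding an independent noise. Here is what that costs.

**Proposition 5.** Let $2\le p<r$. There is an integer $K=K(p,r)\ge2$ with the following property. If $0<\beta<\beta_2$, $\sup_t\mathbb E_\beta Z^r_t<\infty$, and $b>0$ satisfies $\beta^2+Kb^2<g_2$, then $\sup_t\mathbb E_{\beta'}Z^p_t<\infty$ for $\beta'=\sqrt{\beta^2+b^2}$.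

*Proof.* **Step 1: separate the added noise.** Let $Z=Z_t$ be built at $\beta$ with noise $\xi$, let $\langle\cdot\rangle$ be the polymer measure started from $0$ and its products, and let $\xi'$ be an independent noise. Write $\mathcal E'_t(B)=\exp(b\int_0^t\!\int\phi(B_s-y)\,d\xi'-\frac{b^2R(0)t}2)$. Since $\beta'\xi$ has the law of $\beta\xi+b\xi'$, the partition function at $\beta'$ has the law of $Z\,\langle\mathcal E'_t\rangle$.

**Step 2: average over $\xi'$.** Let $m\ge p$ be an integer and $M=\binom m2$. By Jensen, the replica computation for $\xi'$, and Hölder over pairs,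
$$\mathbb E_{\xi'}\langle\mathcal E'_t\rangle^p\le\big(\mathbb E_{\xi'}\langle\mathcal E'_t\rangle^m\big)^{p/m}=\Big\langle e^{b^2\sum_{i<j}O_t(B^i,B^j)}\Big\rangle^{p/m}\le\big\langle e^{Mb^2O_t}\big\rangle^{p/m}\le\big\langle e^{Mb^2O_t}\big\rangle,$$
with $O_t=O_t(B^1,B^2)\ge0$; the last step holds because the bracket is at least $1$ and $p/m\le1$.

**Step 3: trade the overlap for a second moment.** The only control we have on $\langle e^{cO_t}\rangle$ is through $Z^2\langle e^{cO_t}\rangle$, whose mean is a two-body quantity. For an integer $k\ge2$, $\langle e^{Mb^2O_t}\rangle\le\langle e^{kMb^2O_t}\rangle^{1/k}$, and Hölder with exponents $\frac k{k-1}$ and $k$ gives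
$$\mathbb E_{\beta'}Z_t^p\le\mathbb E\Big[Z^{p-\frac2k}\big(Z^2\langle e^{kMb^2O_t}\rangle\big)^{\frac1k}\Big]\le\Big(\mathbb E_\beta Z_t^{\frac{pk-2}{k-1}}\Big)^{\frac{k-1}k}\Big(\mathbb E\big[Z^2\langle e^{kMb^2O_t}\rangle\big]\Big)^{\frac1k}.\tag{6.1}$$

**Step 4: bound both factors.** We have $\frac{pk-2}{k-1}=p+\frac{p-2}{k-1}$, which is at most $r$ for $k$ large, depending only on $p,r$; fix such a $k$. The first factor is then bounded in $t$. For the second, $Z^2\langle F\rangle=\mathbf E_{0,0}[\mathcal E_t(B)\mathcal E_t(B')F]$, so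
$$\mathbb E\big[Z^2\langle e^{kMb^2O_t}\rangle\big]=\mathbf E_0e^{(\beta^2+kMb^2)A_t}\le h_{\beta^2+kMb^2}(0),$$
finite if $\beta^2+kMb^2<g_2$. Take $K=kM$. $\square$

**Where the plan stops.** Apply Proposition 5 at $\beta=\beta_*=\beta_{N+1}$ with $p=N$ and some $r\in(N,N+1]$. It requires $\sup_t\mathbb E_{\beta_*}Z_t^r<\infty$. But $\beta_{N+1}=\beta_*$ gives bounded moments only for $\beta<\beta_*$, with bounds that may explode as $\beta\uparrow\beta_*$; at exponent $2$ the moment really is infinite at its threshold (Lemma 2).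

**What gets past it.** Look at what the admissible $b$ depends on: $p$, $r$ and the gap $g_2-\beta^2$. It does not depend on the size of $\sup_t\mathbb E_\beta Z_t^r$, only on its being finite. So start at a single $\beta$ just below $\beta_*$. If $\beta_*<\beta_2$, the gap stays away from $0$, and a jump of fixed length crosses $\beta_*$.

**Proposition 6.** If $2\le p<q$ and $\beta_p<\beta_2$, then $\beta_q<\beta_p$.

*Proof.* Suppose $\beta_q=\beta_p=\beta_*$; then $0<\beta_*<\beta_2$. Let $K=K(p,q)$ and $b^2=(g_2-\beta_*^2)/(2K)>0$. Choose $\beta\in(0,\beta_*)$ with $\beta^2+b^2>\beta_*^2$. Since $\beta<\beta_q$, $\sup_t\mathbb E_\beta Z_t^q<\infty$, and $\beta^2+Kb^2<\beta_*^2+(g_2-\beta_*^2)/2<g_2$. Proposition 5 with $r=q$ shows that $\sup_t\mathbb E_{\beta'}Z_t^p<\infty$ at $\beta'=\sqrt{\beta^2+b^2}>\beta_*$. So $\beta_p\ge\beta'>\beta_*$, a contradiction. $\square$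

The hypothesis $\beta_p<\beta_2$ cannot be dropped from this argument: for $\beta_*=\beta_2$ the condition $\beta^2+Kb^2<g_2$ already forces $\beta^2+b^2<g_2$, and the jump never crosses. The first step, $\beta_3<\beta_2$, needs its own proof.

## 7. Three bodies at two-body criticality

**Proposition 7.** $\beta_3<\beta_2$.

*Proof.* **Step 1: pass to relative coordinates.** For three independent Brownian motions put $(r,s)=(B^2-B^1,B^3-B^1)$. Each of $r,s$ has covariance $2tI$, and their cross-covariance is $tI$, so the generator is $L=\Delta_r+\Delta_s+\nabla_r\cdot\nabla_s$. Put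
$$\Gamma(F)=|\nabla_rF|^2+|\nabla_sF|^2+\nabla_rF\cdot\nabla_sF,\qquad V=R(r)+R(s)+R(r-s),$$
$$\mathcal Q_g(F)=\int\big(\Gamma(F)-gVF^2\big)\,dr\,ds.$$
The coefficient matrix has eigenvalues $\frac12$ and $\frac32$, so $\Gamma(F)\le\frac32|\nabla F|^2$ and Lemma 4 applies. By (3.1), $\sup_x\mathbf E_xe^{g\int_0^tV}\le\mathbb EZ_t^3$ at $\beta=\sqrt g$. It is enough to find $g'<g_2$ and a trial function with $\mathcal Q_{g'}<0$: then $\mathbb EZ_t^3$ is unbounded at $\sqrt{g'}$, and $\beta_3\le\sqrt{g'}<\beta_2$.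

**Step 2: let two critical pairs share particle $1$, and see what remains.** Let $\Phi(r,s)=\psi(r)\psi(s)$, and let $\chi$ be Lipschitz with compact support, depending only on $(|r|,|s|)$. With the polarized form $\Gamma(\cdot,\cdot)$, expanding $\nabla(\Phi\chi)$ gives $\Gamma(\Phi\chi)=\Phi^2\Gamma(\chi)+2\Phi\chi\,\Gamma(\Phi,\chi)+\chi^2\Gamma(\Phi)=\Phi^2\Gamma(\chi)+\Gamma(\Phi,\Phi\chi^2)$, and
$$\int\Gamma(\Phi,\Phi\chi^2)=\int\nabla_r\Phi\cdot\nabla_r(\Phi\chi^2)+\int\nabla_s\Phi\cdot\nabla_s(\Phi\chi^2)+\tfrac12\int\big[\nabla_r\Phi\cdot\nabla_s(\Phi\chi^2)+\nabla_s\Phi\cdot\nabla_r(\Phi\chi^2)\big].$$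
Integrate the first term by parts in $r$ for fixed $s$ (allowed: $\psi\in C^2$, and the other factor is Lipschitz with compact support). As $-\Delta_r\Phi=g_2R(r)\Phi$, it equals $g_2\int R(r)\Phi^2\chi^2$; likewise the second equals $g_2\int R(s)\Phi^2\chi^2$. In the bracket, $\Phi$ and $\Phi\chi^2$ are functions of $(|r|,|s|)$, so each integrand is bounded, compactly supported and of the form $\hat r\cdot\hat s$ times a function of $(|r|,|s|)$, where $\hat r=r/|r|$ and $\hat s=s/|s|$. Its integral over the directions is $0$. Hence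
$$\mathcal Q_{g_2}(\Phi\chi)=\int\Phi^2\Gamma(\chi)-g_2\int R(r-s)\Phi^2\chi^2.\tag{7.1}$$
The attraction between particles $2$ and $3$ is left over, with the favorable sign. It remains to make the cutoff cheap.

**Step 3: a logarithmic cutoff.** Let $\varrho=\sqrt{|r|^2+|s|^2}$ and, for $n\ge2$,
$$\chi_n=1\ (\varrho\le n),\qquad\chi_n=2-\frac{\log\varrho}{\log n}\ (n\le\varrho\le n^2),\qquad\chi_n=0\ (\varrho\ge n^2).$$
Since $d\ge3$, $2(d-2)\ge d-1$, so $\psi(x)^2\le C(1+|x|)^{-(d-1)}$ and $\Phi^2\le C|r|^{-(d-1)}|s|^{-(d-1)}$. This bound is homogeneous of degree $-2(d-1)$. It is integrable on the unit sphere of $\mathbb R^{2d}$: the set $r=0$ has codimension $d$ there, $|r|^{-(d-1)}$ is integrable across it, and the same holds for $s$. On the shell $\Gamma(\chi_n)\le\frac32(\varrho\log n)^{-2}$, and it vanishes elsewhere. In polar coordinates of $\mathbb R^{2d}$,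
$$\int\Phi^2\Gamma(\chi_n)\le\frac C{(\log n)^2}\int_n^{n^2}\varrho^{-2-2(d-1)+2d-1}\,d\varrho=\frac C{(\log n)^2}\int_n^{n^2}\frac{d\varrho}\varrho=\frac C{\log n}\to0 .$$
Meanwhile $g_2\int R(r-s)\Phi^2\chi_n^2\ge g_2\int_{\varrho\le2}R(r-s)\Phi^2>0$, independently of $n$. So $\mathcal Q_{g_2}(\Psi)<0$ for $\Psi=\Phi\chi_n$ with $n$ large.

**Step 4: move below $g_2$.** $g\mapsto\mathcal Q_g(\Psi)$ is affine, hence continuous, so $\mathcal Q_{g'}(\Psi)<0$ for some $g'\in(0,g_2)$. By Step 1 we are done. $\square$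

The cross terms vanished because each factor $\psi$ is radial, and a three-body profile in $(r,s)$ has no such reason to be radial. The step from $N$ to $N+1$ for $N\ge3$ is instead the work of Proposition 6.

## 8. Strict decrease: Theorem 1 and Theorem 2(b)

*Proof of Theorem 1.* For $N=2$ this is Proposition 7. For $N\ge3$, $\beta_N\le\beta_3<\beta_2$, and Proposition 6 with $p=N$, $q=N+1$ gives $\beta_{N+1}<\beta_N$. $\square$

*Proof of Theorem 2(b).* By continuity and monotonicity, $\{\gamma\ge2:\beta_\gamma=\beta_2\}$ is a closed interval starting at $2$; by Proposition 7 it does not contain $3$. So its maximum $\gamma_*$ exists and lies in $[2,3)$. Let $\gamma_*\le p<q$. If $p=\gamma_*$, then $\beta_q<\beta_2=\beta_p$ by definition of $\gamma_*$. If $p>\gamma_*$, then $\beta_p<\beta_2$ and Proposition 6 applies. $\square$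

## 9. Moments at the threshold: a renewal bound on tails

Theorem 1 is proved; this section can be skipped. The plan of Section 6 raised a natural point: do moments of order $r<q$ survive at $\beta=\beta_q$ itself? If $\beta_q<\beta_2$ they do, and this completes the original plan, giving a second proof of Proposition 6. The mechanism is a self-reproduction of large values.

For $t>0$, $U_t^{\delta_y}$ has density $u_t^y(w)=p_t(w-y)\,\mathbf E[\mathcal E_t(\text{bridge from }y\text{ to }w)]$, where $p_t$ is the kernel of $e^{t\Delta/2}$. The replica computation and $R\le R(0)$ give, for integers $m\ge2$,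
$$\mathbb E\prod_{i=1}^mu_1^{y_i}(w_i)\le e^{\beta^2\binom m2R(0)}\prod_{i=1}^mp_1(w_i-y_i).\tag{9.1}$$

**Lemma 8.** For real $p>1$ and fixed $\beta$: $\sup_t\mathbb EY_t^p<\infty$ if and only if $\sup_t\mathbb EZ_t^p<\infty$.

*Proof.* One direction is $\mathbb EY^p_t\le\mathbb EZ_t^p$. For the other, $Z_{t+1}=\int u_1^0(w)Z_t^{(1,w)}\,dw$. For an integer $m\ge\max(p,2)$, (9.1) gives $\|u_1^0(w)\|_p\le\|u_1^0(w)\|_m\le C\,p_1(w)$. Minkowski's integral inequality, first conditionally on the noise after time $1$ and then for the outer norm, gives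
$$\|Z_{t+1}\|_p\le C\Big\|\int p_1(w)Z_t^{(1,w)}\,dw\Big\|_p\le C\sum_{k\in\mathbb Z^d}\sup_{k+Q}p_1\;\|Y_t\|_p,$$
since $\int_{k+Q}Z_t^{(1,w)}dw$ has the law of $Y_t$. The sum converges. For $t\le1$ use $\mathbb EZ_t^p\le\mathbb EZ_1^p$. $\square$

**Definition 6 (localized).** Let $\mu_t=U_t/Y_t$. For $\delta\in(0,1)$, call $\mu_t$ localized if $\mu_t(k+Q)\ge\delta$ for some $k\in\mathbb Z^d$.

*Example.* $\mu_0$, uniform on $Q$, is localized. The Gaussian law $N(0,tI)$ gives each unit cube mass at most $(2\pi t)^{-d/2}$, so it is not localized once $(2\pi t)^{-d/2}<\delta$.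

**Proposition 9.** Let $0<\beta_0<\beta_2$ and $1<p<q$. There is $C=C(\beta_0,p,q,d,\phi)$ such that for every $\beta\in(0,\beta_0]$ with $\sup_t\mathbb E_\beta Y_t^q<\infty$ we have $\sup_t\mathbb E_\beta Y_t^p\le C$.

The bound does not involve the value of $\sup_t\mathbb E_\beta Y_t^q$.

*Proof.* Unless indicated otherwise, constants depend only on $\beta_0,q,d,\phi$.

**Step 1: set up limits and a covariance bound.** Let $G=h_{\beta_0^2}-1$. By (4.1), $G=\beta_0^2\mathcal G(Rh_{\beta_0^2})$ with $h_{\beta_0^2}$ bounded, so $G(z)\le A(1+|z|)^{2-d}$. For $\beta\le\beta_0$ and all $s$,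
$$\mathbb E\big[Z_s^{(t,y)}Z_s^{(t,y')}\big]-1\le G(y-y').\tag{9.2}$$
The martingale $Y$ is bounded in $L^2$. By Itô's representation of square-integrable functionals of white noise it is a constant plus a stochastic integral, so it has a continuous modification, which we use. Let $Y_\infty=\lim Y_t$; $\mathbb EY_\infty=1$. Put $Z_\infty^{(t,y)}=\limsup_nZ_n^{(t,y)}$. For fixed $(t,y)$, $Z_n^{(t,y)}\to Z_\infty^{(t,y)}$ a.s. and in $L^2$, with $e_n=\|Z_n^{(t,y)}-Z_\infty^{(t,y)}\|_2$ independent of $(t,y)$. From $Y_{t+n}=\int U_t(dy)Z_n^{(t,y)}$, Minkowski conditionally on $\mathcal F_t$ gives $\|Y_{t+n}-\int U_t(dy)Z_\infty^{(t,y)}\|_2\le\|Y_t\|_2\,e_n\to0$. So a.s.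
$$Y_\infty=\int U_t(dy)\,Z_\infty^{(t,y)},\qquad Y_\infty=\int_QZ_\infty^w\,dw .\tag{9.3}$$
Put $T(u)=\mathbb P(\sup_tY_t>u)$, $T_\infty(v)=\mathbb P(Y_\infty>v)$ and $\eta=2^{-q-3}$.

Below we use these identities at stopping times with values in a countable set, and with cube indices measurable at that time. This is legitimate: decompose over the values and apply the fixed-time statement on each piece.

**Step 2: a spread-out polymer hardly moves.** If $\mu_t$ is not localized, then for $\ell\ge1$ a ball of radius $\ell$ meets at most $(2\ell+2)^d\le(4\ell)^d$ unit cubes, so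
$$\iint G(y-y')\,\mu_t(dy)\mu_t(dy')\le A\big((4\ell)^d\delta+\ell^{2-d}\big)\le\frac\eta4,\tag{9.4}$$
after fixing first $\ell$ large and then $\delta$ small. These $\ell,\delta$ are fixed from now on.

**Step 3: stop at level $u$ and separate two types of scales.** Let $u>1$ with $T(u)>0$, and $\tau_k=\inf\{t\in2^{-k}\mathbb N_0:Y_t>u\}$. By continuity and $Y_0=1<u$, on $\{\sup Y>u\}$ the $\tau_k$ are finite for large $k$ and decrease to $\inf\{t:Y_t>u\}$, and $\sup_{t\le\tau_k}Y_t\to u$. So for $k$ large, with $\sigma=\tau_k$ and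
$$\mathsf G=\Big\{\sigma<\infty,\ \sup_{t\le\sigma}Y_t\le\tfrac43u\Big\}\in\mathcal F_\sigma,$$
we have $\mathsf G\subset\{\sup Y>u\}$ and $\mathbb P(\{\sup Y>u\}\setminus\mathsf G)\le\eta T(u)$. Let $\mathsf{Loc}$ be the event that $\sigma<\infty$ and $\mu_\sigma$ is localized.

On $\mathsf G\cap\mathsf{Loc}^c$, $\sup Y>2u$ forces $Y_t/Y_\sigma>\frac32$ for some $t\ge\sigma$. By the Markov property and (9.2), $\mathbb E[(Y_{\sigma+s}/Y_\sigma-1)^2|\mathcal F_\sigma]\le\iint G\,d\mu_\sigma d\mu_\sigma\le\eta/4$, so Doob's maximal inequality bounds the conditional probability of exceeding $\frac32$ by $4\cdot\eta/4=\eta$. Therefore $T(2u)\le2\eta T(u)+\mathbb P(\mathsf G\cap\mathsf{Loc})$, and each $u>1$ is of at least one of two types: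

* bad: $T(2u)\le3\eta T(u)\le2^{-q-1}T(u)$ (this includes $T(u)=0$);
* good: $T(u)>0$ and $\mathbb P(\mathsf G\cap\mathsf{Loc})\ge\eta T(u)$.

**Step 4: at a good scale a large value restarts a fresh copy.** On $\mathsf G\cap\mathsf{Loc}$ let $k$ be the first index, in a fixed enumeration, with $\mu_\sigma(k+Q)\ge\delta$. Then $U_\sigma(k+Q)\ge\delta Y_\sigma\ge\delta u$. Let $\hat\mu$ be $U_\sigma$ restricted to $k+Q$ and normalized, and
$$S=\int\hat\mu(dy)\int_{k+Q}u_1^{(\sigma,y)}(w)\,Z_\infty^{(\sigma+1,w)}\,dw,\qquad\bar Y=\int_{k+Q}Z_\infty^{(\sigma+1,w)}\,dw.$$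
Restricting $Y_\infty=\int U_\sigma(dy)\int u_1^{(\sigma,y)}(w)Z_\infty^{(\sigma+1,w)}dw$ to $y,w\in k+Q$ gives $Y_\infty\ge\delta uS$. Also $\bar Y$ has the law of $Y_\infty$ and is independent of $\mathcal F_{\sigma+1}$. Condition on $\mathcal F_\sigma$ and on the noise after $\sigma+1$; only the noise in between is averaged. Since $|w-y|^2\le d$ in a unit cube, and by (9.1) with $m=2$,
$$\mathbb E[S|\cdot]\ge c_1\bar Y,\quad c_1=(2\pi)^{-d/2}e^{-d/2};\qquad\mathbb E[S^2|\cdot]\le C_1\bar Y^2,\quad C_1=e^{\beta_0^2R(0)}(2\pi)^{-d}.$$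
Recall Paley–Zygmund: for $S\ge0$, $\mathbb ES\le\frac12\mathbb ES+(\mathbb ES^2)^{1/2}\mathbb P(S\ge\frac12\mathbb ES)^{1/2}$, so $\mathbb P(S\ge\frac12\mathbb ES)\ge(\mathbb ES)^2/(4\mathbb ES^2)$ (if $\bar Y=0$ the conclusion below is trivial). Thus $S\ge\frac{c_1}2\bar Y$ with conditional probability at least $c_2=c_1^2/(4C_1)$. With $\kappa=\delta c_1/2$ and $c_3=c_2\eta$,
$$T_\infty(\kappa uv)\ge c_2\,\mathbb P(\mathsf G\cap\mathsf{Loc})\,T_\infty(v)\ge c_3T(u)\,T_\infty(v)\qquad(v>0).\tag{9.5}$$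

**Step 5: iterate, and let the $q$-th moment act only through its finiteness.** From $v=\frac12$, $n$ applications of (9.5) at the same $u$, and Markov's inequality, give
$$(c_3T(u))^n\,T_\infty(\tfrac12)\le T_\infty\big(\tfrac12(\kappa u)^n\big)\le2^q(\kappa u)^{-nq}\,\mathbb EY_\infty^q .$$
Here $T_\infty(\frac12)>0$ since $\mathbb EY_\infty=1$, and $\mathbb EY_\infty^q\le\sup_t\mathbb EY_t^q<\infty$. Take $n$-th roots and let $n\to\infty$: both constants disappear and $c_3T(u)\le(\kappa u)^{-q}$. So $T(u)\le C_3u^{-q}$ at every good $u$, with $C_3=c_3^{-1}\kappa^{-q}$.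

**Step 6: combine the scales.** Let $f_k=2^{kq}T(2^k)$, $k\ge1$; $f_1\le2^q$. If $2^k$ is good, $f_k\le C_3$ and $f_{k+1}\le2^qf_k\le2^qC_3$. If $2^k$ is bad, $f_{k+1}\le2^{(k+1)q}2^{-q-1}T(2^k)=\frac12f_k$. By induction $f_k\le2^q\max(1,C_3)$ for all $k$. Hence $T(u)\le C_4u^{-q}$ for $u\ge2$, and $\mathbb E\sup_tY_t^p\le2^p+pC_4\int_2^\infty u^{p-1-q}\,du<\infty$. $\square$

**Second proof of Proposition 6.** Suppose $\beta_p=\beta_q=\beta_*<\beta_2$ and fix $r\in(p,q)$. For $\beta<\beta_*$, $\sup_t\mathbb E_\beta Y_t^q<\infty$, so Proposition 9 with $\beta_0=\beta_*$ gives $\sup_t\mathbb E_\beta Y_t^r\le C$, uniformly in $\beta<\beta_*$. For the same noise, $\mathbb E[Y_{\beta,t}Y_{\beta',t}]=\mathbf E_{\nu\otimes\nu}e^{\beta\beta'O_t}$, so $Y_{\beta,t}\to Y_{\beta_*,t}$ in $L^2$ as $\beta\uparrow\beta_*$; by Fatou $\mathbb E_{\beta_*}Y_t^r\le C$ for all $t$. By Lemma 8, $\sup_t\mathbb E_{\beta_*}Z_t^r<\infty$. Proposition 5 at $\beta_*$ with exponents $p<r$ then bounds the $p$-th moments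 at some $\beta'>\beta_*$, contradicting $\beta_p=\beta_*$. $\square$

## 10. Dimension $d\ge4$: strict decrease from exponent $2$

For Theorem 2(c) we must show $\beta_\gamma<\beta_2$ for every $\gamma>2$. Since $\gamma_*<3$, if $\gamma_*>2$ then $\beta_\gamma=\beta_2$ for some $\gamma\in(2,3)$. Suppose so, and fix this $\gamma$. Constants $c,C>0$ do not depend on $t$ and may change from line to line. Recall $U_t=U_t^\nu$ with $\nu$ uniform on $Q$.

The plan is as follows. If $\beta_\gamma=\beta_2$, then under a suitable measure the logarithm of the mass $U_t(k+Q)$ is of order $\log\log t$. On the other hand, shifting the noise along one polymer path changes this logarithm by an amount governed by the overlap of two polymers, which at two-body criticality is nearly of order $t$.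

**Step 1: bound $\sum_k\mathbb E[U_t(k+Q)^a]$ at $\beta_2$.** Let $F_t(a)=\sum_{k\in\mathbb Z^d}\mathbb E[U_t(k+Q)^a]$; $F_t(1)=1$. First let $\beta<\beta_2$. Average $U_{s+1+t}(j+Q)$ over the noise in $[s,s+1]$, given all the other noise: the kernel $u_1^{(s,y)}(w)$ becomes $p_1(w-y)\ge c_1=(2\pi)^{-d/2}e^{-d/2}$ when $y,w$ lie in the same cube. With $U^{(s+1,k)}$ started at time $s+1$ from the uniform law on $k+Q$,
$$\mathbb E[U_{s+1+t}(j+Q)\,|\,\cdot\,]\ge c_1\sum_kU_s(k+Q)\,U_t^{(s+1,k)}(j+Q).$$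
By Jensen, $(\sum a_k)^\gamma\ge\sum a_k^\gamma$, independence, and stationarity after summing over $j$,
$$F_{s+1+t}(\gamma)\ge c_1^\gamma F_s(\gamma)F_t(\gamma).$$
Inductively $c_1^\gamma F_{n(t+1)-1}(\gamma)\ge(c_1^\gamma F_t(\gamma))^n$. As $\beta<\beta_2=\beta_\gamma$, $F_s(\gamma)\le\mathbb EY_s^\gamma\le\mathbb EZ_s^\gamma$ is bounded in $s$; hence $F_t(\gamma)\le c_1^{-\gamma}$ for all $t$, uniformly in $\beta<\beta_2$. For fixed $t$ and $k$, $\mathbb E[U_{\beta,t}(k+Q)U_{\beta',t}(k+Q)]=\mathbf E_{\nu\otimes\nu}[e^{\beta\beta'O_t};B_t,B_t'\in k+Q]$, so $U_{\beta,t}(k+Q)\to U_{\beta_2,t}(k+Q)$ in $L^2$ as $\beta\uparrow\beta_2$. Fatou, along a sequence of $\beta$ with a.s. convergence for all $k$, gives $F_t(\gamma)\le c_1^{-\gamma}$ at $\beta=\beta_2$. From now on $\beta=\beta_2$. By Hölder between the exponents $1$ and $\gamma$, $F_t(2)\le C$.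

**Step 2: at criticality the two-body return function decays at most like $1/\log t$.** Let $\mathsf H=-\Delta-g_2R$ on $L^2(\mathbb R^d)$ and $P_t=e^{-t\mathsf H}$, so $P_tf(x)=\mathbf E_x[e^{g_2A_t}f(W_t)]$. For compactly supported Lipschitz $\theta$, the expansion used in Section 7 gives
$$\langle\psi\theta,\mathsf H\psi\theta\rangle=\int\psi^2|\nabla\theta|^2\ge0 .$$
Every $C_c^\infty$ function is of the form $\psi\theta$, because $\psi>0$ is $C^2$; so $\mathsf H\ge0$. Choose $r_0<\frac12$ with $R\ge R(0)/2$ on $\mathsf B=B(0,r_0)$, let $f=2^{-d}1_{\mathsf B}$ and $D(t)=\langle f,P_tf\rangle$, which is nonincreasing in $t$. We claim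
$$D(t)\ge\frac c{\log t}\qquad(t\ge t_0).\tag{10.1}$$
For $\lambda>0$ and $\chi\in H^1$,
$$\int_0^\infty e^{-\lambda s}D(s)\,ds=\langle f,(\mathsf H+\lambda)^{-1}f\rangle\ge2\langle f,\chi\rangle-\langle\chi,(\mathsf H+\lambda)\chi\rangle .$$
Take $\lambda$ small, $m=\lambda^{-1/2}$ and $\chi=a\psi\theta_m$, where $\theta_m$ takes values in $[0,1]$, equals $1$ on $B(0,m)$, vanishes outside $B(0,2m)$ and has Lipschitz constant $1/m$. Since $\psi\le C(1+|x|)^{2-d}$ and $d\ge4$,
$$\int\psi^2|\nabla\theta_m|^2\le Cm^{-2}m^{4-d}=Cm^{2-d}\le Cm^{-2}=C\lambda,\qquad\|\psi\theta_m\|_2^2\le C\log m .$$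
So $\langle\chi,(\mathsf H+\lambda)\chi\rangle\le Ca^2\lambda\log(1/\lambda)$, while $\langle f,\chi\rangle\ge ca$. Optimizing over $a$, the Laplace transform is at least $c/(\lambda\log(1/\lambda))$. With $\lambda=t^{-2}$, splitting the integral at $t$ and using monotonicity,
$$\frac{ct^2}{\log t}\le tD(0)+t^2D(t),$$
which gives (10.1). For $d=3$ the same choice gives only $c\lambda^{-1/2}$ for the Laplace transform, since both terms are then of order $a^2\lambda^{1/2}$; this is where $d\ge4$ enters.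

**Step 3: spread the lower bound over $\mathsf B$.** Let $1\le s\le t$, $t\ge t_0$, $w\in\mathsf B$. As $P_1$ dominates the heat semigroup $e^{\Delta}$, whose kernel is bounded below on $\mathsf B\times\mathsf B$,
$$P_sf(w)\ge c\int_{\mathsf B}P_{s-1}f=c\,2^d\,D(s-1)\ge c\,D(t)\ge\frac c{\log t}.\tag{10.2}$$

**Step 4: compare with the event that both paths end in the same cube.** Let $B,B'$ be independent with $B_0,B_0'$ uniform on $Q$. The density of $W_0=B_0'-B_0$ is $\tilde\nu(w)=\prod_i(1-|w_i|)_+$. On $\mathsf B$ each $|w_i|<\frac12$, so $f\le\tilde\nu$, and also $f\le1_{\{|w|_\infty\le1/2\}}$. The increments of $W=B'-B$ and of $(B+B')/2$ are uncorrelated Gaussians, hence independent. Given $W$ and the initial points, $(B_t+B_t')/2$ is Gaussian with covariance $\frac t2I$. For $t\ge1$ its law modulo $\mathbb Z^d$ has density bounded below: it is the convolution of a wrapped Gaussian of covariance $\frac12I$, whose density is bounded below, with a probability law. If $|W_t|_\infty\le\frac12$,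 the two endpoints are midpoint $\pm W_t/2$; they lie in the same cube when for each $i$ the fractional part of the $i$-th midpoint coordinate lies in $[\frac{|W_{t,i}|}2,1-\frac{|W_{t,i}|}2)$, a set of total measure $\prod_i(1-|W_{t,i}|)\ge2^{-d}$. So, given $W$ and the initial points, the probability of ending in the same cube is at least $cf(W_t)$. Therefore, for large $t$,
$$F_t(2)=\mathbf E_{\nu\otimes\nu}\big[e^{g_2O_t}1_{\text{same cube}}\big]\ge c\langle f,P_tf\rangle\ge\frac c{\log t},\tag{10.3}$$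
and, writing $O_t=\int_0^tR(W_s)\,ds$, using symmetry of $P_s$, $R\ge R(0)/2$ on $\mathsf B$, and (10.2) for both $s$ and $t-s$,
$$\mathbf E_{\nu\otimes\nu}\big[e^{g_2O_t}O_t1_{\text{same cube}}\big]\ge c\int_1^{t-1}\!\!\int P_sf\;R\;P_{t-s}f\,dw\,ds\ge\frac{ct}{\log^2t}.\tag{10.4}$$

**Step 5: a size-biased measure under which the log-mass is small.** Let $\mathbb Q_t$ have density $F_t(2)^{-1}\mathcal E_t(B)\mathcal E_t(B')1_{\{B_t,B_t'\in k+Q\text{ for some }k\}}$ with respect to $\mathbb P\otimes\mathbf P_\nu\otimes\mathbf P_\nu$. Under $\mathbb Q_t$: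

* $(\xi,k)$ has density $U_t(k+Q)^2/F_t(2)$ with respect to $\mathbb P\otimes$ counting measure;
* given $(\xi,k)$, $B$ and $B'$ are i.i.d. from the polymer measure conditioned to end in $k+Q$, written $\langle\cdot\rangle_k$;
* given $(B,B')$, $\xi$ on $[0,t]$ is white noise plus a deterministic drift (Cameron–Martin).

Let $\Lambda(\xi)=\log U_t(k+Q)$ and $\theta=\gamma-2\in(0,1)$. By Step 1 and (10.3),
$$\mathbb E_{\mathbb Q_t}e^{-\Lambda}=\frac{F_t(1)}{F_t(2)}\le C\log t,\qquad\mathbb E_{\mathbb Q_t}e^{\theta\Lambda}=\frac{F_t(\gamma)}{F_t(2)}\le C\log t .$$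
With $K=\frac4\theta\log\log t$, Markov's inequality gives $\mathbb Q_t(\Lambda>K)\le C\log t\cdot(\log t)^{-4}$ and $\mathbb Q_t(\Lambda<-K)\le C\log t\cdot(\log t)^{-4/\theta}$, so $\mathbb Q_t(|\Lambda|>K)\le C(\log t)^{-3}$.

**Step 6: shift the noise along $B$.** Let $h(s,y)=\phi(B_s-y)/\sqrt{R(0)t}$, of unit norm in $L^2([0,t]\times\mathbb R^d)$, and $a=(\log t)^{-3}$. Given $(B,B')$, which determines $k$ and $h$, replacing $\xi$ by $\xi+ah$ changes the law of $\xi$ by at most the total variation distance between $N(0,1)$ and $N(a,1)$, which is at most $a$. Hence $\mathbb Q_t(|\Lambda(\xi+ah)|>K)\le C(\log t)^{-3}$ as well, with $k$ kept fixed. The shift multiplies $\mathcal E_t(B'')$ by $\exp\big(a\beta_2\int_0^t\!\int\phi(B''_s-y)h(s,y)\,dy\,ds\big)=\exp\big(a\beta_2O_t(B,B'')/\sqrt{R(0)t}\big)$. This holds for $\mathbb P$-a.e. $\xi$ for each fixed $B$, hence $\mathbb Q_t$-a.s. By Jensen,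
$$\Lambda(\xi+ah)-\Lambda(\xi)=\log\Big\langle\exp\Big(\frac{a\beta_2O_t(B,B'')}{\sqrt{R(0)t}}\Big)\Big\rangle_k\ge\frac{a\beta_2X}{\sqrt{R(0)t}},\qquad X:=\langle O_t(B,B'')\rangle_k ,$$
where $\langle\cdot\rangle_k$ averages over $B''$ in the environment $\xi$. So, outside an event of $\mathbb Q_t$-probability at most $C(\log t)^{-3}$,
$$X\le\frac{2K\sqrt{R(0)t}}{a\beta_2}.\tag{10.5}$$

**Step 7: the overlap is too large for this.** By the second bullet in Step 5, $X=\mathbb E_{\mathbb Q_t}[O_t(B,B')|\xi,k,B]$. So by (10.4) and $F_t(2)\le C$,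
$$\mathbb E_{\mathbb Q_t}X=\frac{\mathbf E_{\nu\otimes\nu}[e^{g_2O_t}O_t1_{\text{same cube}}]}{F_t(2)}\ge\frac{c_7t}{\log^2t}$$
for some $c_7>0$. Since $0\le X\le R(0)t$, the mean is at most $\frac{c_7t}{2\log^2t}+R(0)t\,\mathbb Q_t\big(X\ge\frac{c_7t}{2\log^2t}\big)$, so
$$\mathbb Q_t\Big(X\ge\frac{c_7t}{2\log^2t}\Big)\ge\frac{c_7}{2R(0)\log^2t}.$$
For large $t$ this exceeds $C(\log t)^{-3}$, so this event and (10.5) occur together with positive probability, and
$$\frac{c_7t}{2\log^2t}\le\frac{2K\sqrt{R(0)t}}{a\beta_2}=C\sqrt t\,(\log t)^3\log\log t .$$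
This is false for large $t$. Hence $\beta_\gamma<\beta_2$ for every $\gamma\in(2,3)$, so $\gamma_*=2$, and Theorem 2(b) gives strict decrease on $[2,\infty)$. This proves Theorem 2(c). $\square$
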